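# Graphs all of whose matching powers are Cohen–Macaulay

A finite graph $G$ with matching number $\nu(G)$ gives a finite chain of squarefree monomial ideals, one for each $k\le \nu(G)$: the $k$th ideal is generated by the products of the variables covered by a matching of size $k$. Fix a field and ask that all these ideals be Cohen–Macaulay. Does the answer depend on the field? Antonino Ficarra and Somayeh Moradi, in "Monomial ideals whose all matching powers are Cohen-Macaulay" (arXiv:2410.01666, 2024), pose the following.

**Conjecture.** The family of graphs $G$ for which $I(G)^{[k]}$ is Cohen–Macaulay for all $1\le k\le \nu(G)$ does not depend on the characteristic of the field $K$.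

We prove it by finding all such graphs: the list does not mention $K$. We start with forests, where the first ideal alone decides, and then see what is lost when $G$ has cycles.

## 1. Forests, where the first power decides

### 1.1 Matching powers and the complexes $\Delta_k$

All graphs are finite and simple. Let $V=V(G)=\{x_1,\dots,x_n\}$, let $K$ be a field and $S=K[x_1,\dots,x_n]$. A **matching** is a set of pairwise disjoint edges, $\nu(G)$ is the largest size of a matching, and a perfect matching (**pm**) is a matching covering all vertices. For $W\subseteq V$ write $\nu(W)=\nu(G[W])$ and $x_W=\prod_{x\in W}x$.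

**Definition (matching power).** The edge ideal $I(G)$ is generated by the monomials $x_ix_j$ with $\{x_i,x_j\}$ an edge. The $k$th matching power $I(G)^{[k]}$ is generated by the products $x_{i_1}x_{j_1}\cdots x_{i_k}x_{j_k}$ over all $k$-matchings $\{\{x_{i_1},x_{j_1}\},\dots,\{x_{i_k},x_{j_k}\}\}$ of $G$. A monomial ideal $I$ is called Cohen–Macaulay (CM) if $S/I$ is a Cohen–Macaulay ring.

For example, for the path $x_1x_2x_3x_4$ we get $I^{[1]}=(x_1x_2,x_2x_3,x_3x_4)$ and $I^{[2]}=(x_1x_2x_3x_4)$.

The ideal $I(G)^{[k]}$ is squarefree, and $x_W\in I(G)^{[k]}$ exactly when $\nu(W)\ge k$. So $S/I(G)^{[k]}$ is the Stanley–Reisner ring $K[\Delta_k]$ of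
$$\Delta_k=\Delta_k(G)=\{W\subseteq V:\ \nu(W)\le k-1\}. \tag{1}$$
In particular $\Delta_1=\mathrm{Ind}(G)$ is the complex of independent sets.

An isolated vertex does not change the generators of any $I(G)^{[k]}$. It only adjoins a variable to the ring (a cone point to $\Delta_k$), so it affects neither $\nu(G)$ nor Cohen–Macaulayness. If $G$ has no edges, the condition is empty. So we assume throughout that $G$ has an edge and **no isolated vertices**.

Set difference and union with single elements are written $Y-y+w$, and $u\sim v$ means adjacency. $N(v)$ is the set of neighbors of $v$, and $N[v]=N(v)+v$. A leaf is a vertex of degree $1$.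

### 1.2 Textbook facts about complexes

A complex is pure if all its facets have the same cardinality; we call that number its **size** (dimension plus one). For a vertex $x$, $\mathrm{del}\,x$ is the set of faces not containing $x$ and $\mathrm{lk}\,x=\{F: x\notin F,\ F+x\in\Delta\}$. We call $\Delta$ CM over $K$ if $K[\Delta]$ is CM. We use the following facts.

1. Reisner's criterion: $\Delta$ is CM over $K$ iff $\tilde H_i(\mathrm{lk}\,F;K)=0$ for all faces $F$ (including $\emptyset$) and all $i<\dim \mathrm{lk}\,F$.
2. A CM complex is pure and strongly connected: any two facets are joined by a sequence of facets in which consecutive ones meet in codimension one. Its links are CM. If its dimension is at least $1$, it is connected.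
3. Alexander duality: if $\Delta$ is a complex on $V$, $|V|=n$, $V\notin\Delta$, and $\Delta^\vee=\{F\subseteq V: V\setminus F\notin\Delta\}$, then $\tilde H_i(\Delta^\vee;K)\cong\tilde H^{\,n-i-3}(\Delta;K)$.
4. A shellable complex is CM over every field. A shelling of a pure complex is an order $F_1,\dots,F_s$ of the facets such that for $j\ge2$ the intersection of $\langle F_j\rangle$ with $\langle F_1,\dots,F_{j-1}\rangle$ is generated by a nonempty set of codimension-one faces of $F_j$.

**Definition (vertex decomposable).** A pure complex is vertex decomposable (v.d.) if it is a simplex (including $\{\emptyset\}$), or has a vertex $x$ such that $\mathrm{del}\,x$ and $\mathrm{lk}\,x$ are pure v.d. and $\mathrm{size}(\mathrm{del}\,x)=\mathrm{size}(\mathrm{lk}\,x)+1$.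

Given such an $x$, purity is automatic: a facet avoiding $x$ is a facet of $\mathrm{del}\,x$, and a facet containing $x$ is a facet of $\mathrm{lk}\,x$ plus $x$; both have cardinality $\mathrm{size}(\mathrm{del}\,x)$. For example, the path with edges $12,23$, as a one-dimensional complex, is v.d. with $x=1$: the deletion is the edge $23$, of size $2$, and the link is the point $2$, of size $1$.

**Lemma 1.** (a) A cone over a v.d. complex is v.d. (b) The complex of all sets of size $\le s$ in an $n$-set, $0\le s\le n$, is v.d. (c) A connected graph with at least one edge, as a one-dimensional complex, is v.d. (d) A pure v.d. complex is shellable, hence CM over every field.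

*Proof.* (a) Induct on the number of vertices. A cone over a simplex is a simplex. Otherwise take $x$ as in the definition; deletion and link of $x$ in $c*\Delta$ are $c*\mathrm{del}\,x$ and $c*\mathrm{lk}\,x$, and both sizes grow by $1$.

(b) For $s=n$ or $s=0$ it is a simplex. Otherwise, for any $x$, the deletion consists of the sets of size $\le s$ and the link of the sets of size $\le s-1$ in an $(n-1)$-set. Induct on $n$.

(c) A single edge is a simplex. Otherwise delete a vertex $x$ that does not disconnect the graph (a leaf of a spanning tree). The deletion is connected with at least two vertices, so it is v.d. of size $2$ by induction; the link is a nonempty set of points, v.d. of size $1$ by (b).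

(d) This is the theorem of Provan and Billera; here is the argument. Take $x$ as in the definition. List a shelling of $\mathrm{del}\,x$ and then $G_1+x,\dots,G_b+x$, where $G_1,\dots,G_b$ is a shelling of $\mathrm{lk}\,x$. These are all facets. The intersection of $\langle G_j+x\rangle$ with $\mathrm{del}\,x$ is $\langle G_j\rangle$, generated by a codimension-one face. The intersection with the earlier $\langle G_i+x\rangle$ is the cone from $x$ over $\langle G_j\rangle\cap\langle G_1,\dots,G_{j-1}\rangle$, generated by codimension-one faces of $G_j+x$. Then use fact 4. $\square$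

### 1.3 Small trees by hand, and purity

For the path $x_1x_2x_3$ the facets of $\Delta_1$ are $\{x_1,x_3\}$ and $\{x_2\}$: not pure, so not CM. For the path $x_1x_2x_3x_4$, $\Delta_1$ has facets $\{x_1,x_3\},\{x_1,x_4\},\{x_2,x_4\}$, a connected graph, and $\Delta_2$ is the boundary of a simplex. Both are v.d. by Lemma 1. The path on four vertices is the smallest interesting case of the following family.

**Definition (whiskered forest).** A whiskered forest is a graph on vertices $a_1,\dots,a_m,b_1,\dots,b_m$ with edges $a_ib_i$ $(1\le i\le m)$ together with the edges of a forest $T$ on $\{a_1,\dots,a_m\}$. The $a_ib_i$ are its pairs.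

In any whiskered forest each pair contains a leaf; when $a_i$ is not itself a leaf we call it the support of its pair. The next lemma will serve again when $G$ is not a forest.

**Lemma 2.** Let $F$ be a forest with a pm $M$ such that $\mathrm{Ind}(F)$ is pure. Then $F$ is a whiskered forest whose pairs are the edges of $M$, its unique pm.

*Proof.* $F$ is bipartite, and each edge of $M$ has one end in each class, so both classes have size $|M|$. An independent set contains at most one end of each edge of $M$, so it has size at most $|M|$. A class is thus a facet of $\mathrm{Ind}(F)$ of size $|M|$. By purity every maximal independent set has size $|M|$, hence meets every edge of $M$.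

Suppose $uu'\in M$ and neither $u$ nor $u'$ is a leaf: there are $p\in N(u)-u'$ and $q\in N(u')-u$. Then $p\ne q$ and $p\not\sim q$, since $F$ has no cycle of length $3$ or $4$. A maximal independent set containing $p,q$ contains neither $u$ nor $u'$, a contradiction. So each edge of $M$ contains a leaf. Call one such leaf $b$ and the other end $a$; an edge outside $M$ contains no chosen $b$, so it joins two $a$'s. The symmetric difference of two distinct pms contains a cycle, so $M$ is the unique pm. $\square$

**Lemma 3.** If $G$ is a whiskered forest with $m\ge0$ pairs and $k\ge1$, then $\Delta_k(G)$ is v.d. of size $\min(2m,m+k-1)$.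

*Proof.* Induct on $m$. If $k\ge m+1$, then $\Delta_k$ is the full simplex on $2m$ vertices. If $k=m$, then $\Delta_k$ consists of all proper subsets of $V$ (only $V$ itself has $\nu=m$), of size $2m-1=m+k-1$; use Lemma 1(b).

Now let $k\le m-1$, so $m\ge2$. Choose $a_i$ of degree $\le1$ in $T$ and put $G'=G-a_i-b_i$. If $a_i$ has a neighbor $a_j$ in $T$, put $G''=G'-a_j-b_j$. These are whiskered forests with $m-1$ and $m-2$ pairs. We remove $a_i$, then $b_i$, then $a_j$, keeping track of sizes. We use twice that a leaf can always be matched: if $b$ is a leaf at $a$ in a graph, some maximum matching uses $ab$.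

*Deletion of $a_i$.* In $G-a_i$ the vertex $b_i$ is isolated, so $\mathrm{del}\,a_i=b_i*\Delta_k(G')$. It is v.d. of size $1+\min(2m-2,m+k-2)=m+k-1$.

*Link of $a_i$.* Let $\Lambda=\mathrm{lk}_{\Delta_k}(a_i)$; we need it to be v.d. of size $m+k-2$. Let
$$E=\{W\subseteq V(G'):\ \nu(W+a_i)\le k-1\},$$
the set of faces of $\Lambda$ without $b_i$. If $k=1$, then $b_i$ is not a vertex of $\Lambda$, so $\Lambda=E$. If $k\ge2$, then for $W\subseteq V(G')$ we have $\nu(W+a_i+b_i)=1+\nu(W)$, so $\mathrm{lk}_\Lambda(b_i)=\Delta_{k-1}(G')$, v.d. of size $\min(2m-2,m+k-3)=m+k-3$, and $\mathrm{del}_\Lambda(b_i)=E$. In both cases it is enough that $E$ is v.d. of size $m+k-2$.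

*The complex $E$.* If $a_i$ is isolated in $T$, then $\nu(W+a_i)=\nu(W)$, so $E=\Delta_k(G')$ has size $\min(2m-2,m+k-2)=m+k-2$.

Otherwise $a_i$ is a leaf at $a_j$ in $G'+a_i$, and $b_j$ is isolated in $G'-a_j$. The faces of $E$ without $a_j$ form $\Delta_k(G'-a_j)=b_j*\Delta_k(G'')$, v.d. of size $1+\min(2m-4,m+k-3)=m+k-2$, because $k\le m-1$. If $k=1$, then $a_j$ is not a vertex of $E$ and we are done. If $k\ge2$, then $\nu(W+a_j+a_i)=1+\nu(W)$ for $W\subseteq V(G')-a_j$, so $\mathrm{lk}_E(a_j)=\Delta_{k-1}(G'-a_j)=b_j*\Delta_{k-1}(G'')$, v.d. of size $1+\min(2m-4,m+k-4)=m+k-3$. So $E$ is v.d. of size $m+k-2$. $\square$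

**Proposition 4.** Let $G$ be a forest with an edge and no isolated vertices. If $I(G)$ is CM over $K$, then $G$ is a whiskered forest, and then $I(G)^{[k]}$ is CM over every field for all $1\le k\le\nu(G)$.

*Proof.* Let $A,B$ be the classes of a bipartition. Every vertex has a neighbor, so $A$ and $B$ are maximal independent sets. By purity of $\Delta_1$ we get $|A|=|B|=:m$, and all independent sets have size at most $m$. For $X\subseteq A$ the set $X\cup(B\setminus N(X))$ is independent, so $|X|+m-|N(X)|\le m$, that is, $|N(X)|\ge|X|$. By Hall's theorem $G$ has a pm. Lemma 2 shows that $G$ is a whiskered forest, and Lemmas 3 and 1(d) give the rest. $\square$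

So for forests the field never enters: purity of $\Delta_1$ was enough. What changes when $G$ has cycles?

## 2. Three graphs with cycles, and the classification

The obvious attempt is to repeat Section 1: deduce from the Cohen–Macaulayness of $I(G)$ what $G$ looks like, and check that the other powers follow. Three examples show where this stops.

*The first power alone sees the field.* Take a triangulation of the real projective plane. Let $G$ have its nonempty faces as vertices, two of them adjacent when neither contains the other. Independent sets of $G$ are chains of faces, so $\mathrm{Ind}(G)$ is the barycentric subdivision, again a triangulation of the projective plane. It is a surface: links of vertices are circles, links of edges are pairs of points, and it is connected. So by Reisner's criterion $I(G)$ is CM over $K$ iff $H_1(\mathbb{RP}^2;K)=0$, that is, iff $\mathrm{char}\,K\ne2$. Hence no argument from $I(G)$ alone can give a field-free description; higher powers must be used.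

*The top power can kill a graph that the first power accepts.* Let $G$ be two disjoint triangles $123$ and $456$. Then $\Delta_1$ is the complete bipartite graph $K_{3,3}$ as a complex, connected and so CM. Here $\nu=2$, and a $4$-set has a pm iff it omits one vertex of each triangle. So the facets of $\Delta_2$ are the complements of two vertices of the same triangle. The facets $\{3,4,5,6\}$ and $\{1,2,3,6\}$ cannot be joined in codimension one, since codimension-one neighbors have complements that share a vertex and hence lie in the same triangle. So $\Delta_2$ is not CM.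

*First and top power together still do not suffice.* Let $G$ be the whiskered triangle: a triangle $a_1a_2a_3$ with leaves $b_i$ at $a_i$. The facets of $\Delta_1$ are $b_1b_2b_3$, $a_1b_2b_3$, $b_1a_2b_3$, $b_1b_2a_3$. In this order they form a shelling: each later facet meets the union of the earlier ones exactly in the edge it shares with $b_1b_2b_3$. So $I(G)$ is CM. The top power $I(G)^{[3]}$ is principal, hence CM. But $I(G)^{[2]}$ is not CM, as we verify in Section 5. When $G$ has a pm, the top power carries no information beyond that.

So an intermediate power has to be used, and the main point is to find which one. Here is the result.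

**Theorem 5.** Let $G$ have an edge and no isolated vertices, let $n=|V|$, and let $K$ be a field. The following are equivalent.

1. $I(G)^{[k]}$ is CM over $K$ for all $1\le k\le\nu(G)$.
2. $I(G)^{[k]}$ is CM over every field for all $1\le k\le\nu(G)$.
3. $\Delta_k(G)$ is (pure) vertex decomposable for all $1\le k\le\nu(G)$.
4. $G$ is one of: (a) a complete graph $K_n$, $n\ge2$; (b) the complement of a path or of a cycle on $n\ge5$ vertices; (c) a whiskered forest.

**Corollary 6.** For any finite simple graph $G$, after isolated vertices are discarded, all $I(G)^{[k]}$, $1\le k\le \nu(G)$, are CM over $K$ if and only if $G$ is edgeless, a complete graph, the complement of a path or a cycle on at least $5$ vertices, or a whiskered forest. This does not depend on $K$. So the conjecture is true.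

The corollary follows from Theorem 5 and the remarks on isolated vertices and edgeless graphs in 1.1. In Theorem 5, (3)⇒(2) is Lemma 1(d), and (2)⇒(1) is trivial. The rest of the lecture proves (4)⇒(3), which is short, and (1)⇒(4).

## 3. The graphs on the list are vertex decomposable

This section proves (4)⇒(3). Call a vertex set **good** if its induced subgraph has a pm, and **bad** otherwise; the empty set is good.

*(a)* For $K_n$ we have $\nu(W)=\lfloor|W|/2\rfloor$, so $\Delta_k$ consists of all sets of size $\le 2k-1$. Use Lemma 1(b).

*(b)* Let $\Gamma=\overline G$ be a path or cycle on $n\ge5$ vertices. Independent sets of $G$ are cliques of $\Gamma$, and $\Gamma$ has no triangle, so $\Delta_1$ is the connected graph $\Gamma$: use Lemma 1(c). Next, every $4$-set $W$ is good: $\Gamma[W]$ is triangle-free of maximum degree $\le2$, so it is a $4$-cycle or a disjoint union of paths, hence a subgraph of a $4$-cycle on $W$; the complement in $W$ of that $4$-cycle is a pm in $G$. By induction every $2k$-set $W$ with $k\ge2$ is good: for $k\ge3$ it contains an edge of $G$, since $\Gamma[W]$ is not complete, and removing its ends leaves a good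 $(2k-2)$-set. So for $2\le k\le\nu(G)$, $\Delta_k$ consists of all sets of size $\le2k-1$. Use Lemma 1(b).

The smallest case is $n=5$ with $\Gamma=C_5$, so $G=C_5$: $\Delta_1$ is a $5$-cycle and $\Delta_2$ consists of all sets of size $\le3$.

*(c)* This is Lemma 3. $\square$

## 4. The top power makes every $2\nu$-set good

From here on we assume (1) and prove (4). Write $\nu=\nu(G)$. This section extracts all we need from $I(G)^{[\nu]}$.

A connected graph is **factor-critical** if deleting any one vertex leaves a graph with a pm. Odd cycles are examples. Gallai's lemma states: a connected graph in which each vertex is missed by some maximum matching is factor-critical.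

**Lemma 7.** All $2\nu$-subsets of $V$ are good, and $n\in\{2\nu,2\nu+1\}$.

*Proof.* First, every vertex $u$ lies on some maximum matching. Indeed $u$ has a neighbor $v$. If a maximum matching misses $u$, it covers $v$; exchange the edge at $v$ for $uv$.

*Some vertex $x$ lies on every maximum matching.* Then $V-x\in\Delta_\nu$. As $V\notin\Delta_\nu$, this is a facet of size $n-1$, and by purity all facets have size $n-1$. Let $X$ be the set of vertices $x$ with $V-x\in\Delta_\nu$. A set is a face iff it avoids some element of $X$, so $X$ is the only minimal nonface. (In ideal language: $I(G)^{[\nu]}$ is unmixed of height $1$, hence principal.) The good $2\nu$-sets are minimal nonfaces, so there is just one. By the first remark it contains every vertex. So $n=2\nu$, and $V$ is good.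

*No such vertex exists.* Then each vertex is missed by a maximum matching of $G$, hence by one of its component. By Gallai's lemma the components $V_1,\dots,V_q$ are factor-critical, of odd size; the size is at least $3$ since there are no isolated vertices. A good set meets each component in an even number of vertices, and $2\nu=\sum(|V_i|-1)$. So the good $2\nu$-sets are exactly the sets obtained by deleting one vertex from each component. A set $W$ is a face of $\Delta_\nu$ iff it contains none of these, i.e. iff $V\setminus W$ contains two vertices of the same component. So the facets are the sets $V\setminus\{p,p'\}$ with $p\ne p'$ in the same component. Two distinct facets meeting in codimension one have complements sharing a vertex, hence lying in the same component. Strong connectedness forces $q=1$. So $n=2\nu+1$, $G$ is factor-critical, and all $2\nu$-sets are good. $\square$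

**Definition.** Let $t$ be the least $k\ge1$ such that all $2k$-subsets of $V$ are good. By Lemma 7, $t$ exists and $t\le\nu$. Put $r=n-2t\ge0$.

For the path on four vertices $t=2$, $r=0$; for $C_5$, $t=2$, $r=1$; for the whiskered triangle $t=3$, $r=0$, since $\{a_1,b_1,b_2,b_3\}$ is bad.

If $t=1$, every two vertices are adjacent and $G$ is complete, case (a). **From now on $t\ge2$.**

## 5. The power $t-1$ and the cycles of its Alexander dual

The power to use is $k=t-1$. Here is why. A set with at least $2t-1$ vertices has $\nu\ge t-1$: a set of size at least $2t$ contains a good $2t$-set, and a $(2t-1)$-set becomes a good $2t$-set after adding a vertex (possible as $n\ge2t$), so it contains a matching of size $t-1$. A set with at most $2t-3$ vertices has $\nu\le t-2$. So membership in $\Delta_{t-1}$ is decided by cardinality except in one size, $2t-2$, where the faces are the bad sets. By minimality of $t$ a bad $(2t-2)$-set exists, so $\dim\Delta_{t-1}=2t-3$.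

**Lemma 8.** Let $\Theta$ be the Alexander dual of $\Delta_{t-1}$. It consists of all sets of size $\le r+1$ and of the $(r+2)$-sets $F$ with $V\setminus F$ good. It has no nonzero $(r+1)$-cycles over $K$:
$$\ker\big(\partial_{r+1}: C_{r+1}(\Theta;K)\to C_r(\Theta;K)\big)=0. \tag{2}$$

*Proof.* $F\in\Theta$ iff $\nu(V\setminus F)\ge t-1$. By the discussion above this holds when $|V\setminus F|\ge 2t-1$, i.e. $|F|\le r+1$; it fails when $|F|\ge r+3$; and for $|F|=r+2$ it says that $V\setminus F$ is good. By Alexander duality and the Cohen–Macaulayness of $\Delta_{t-1}$, whose dimension is $2t-3$,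
$$\tilde H_{r+1}(\Theta;K)\cong\tilde H^{\,n-(r+1)-3}(\Delta_{t-1};K)=\tilde H^{\,2t-4}(\Delta_{t-1};K)=0 .$$
Since $\dim\Theta\le r+1$, there are no $(r+1)$-boundaries, and every $(r+1)$-cycle is zero. $\square$

*The whiskered triangle.* Here $r=0$, and $\Theta$ is a graph on the six vertices whose edges are the pairs $yy'$ with $V-y-y'$ good. Removing $b_1,b_2$ leaves the pm $a_1a_2,\,a_3b_3$. By symmetry $b_1b_2b_3$ is a triangle in $\Theta$, a nonzero $1$-cycle. So $\tilde H^2(\Delta_2;K)\ne0$ while $\dim\Delta_2=3$: $I(G)^{[2]}$ is not CM, over any field.

This example is the method in miniature. Whenever we exhibit a cycle whose facets have good complements, we contradict (2). If the cycle has coefficients $\pm1$, it exists over every field, which is how the field drops out. Two kinds of cycles suffice: joins of boundaries of simplices, and such joins with one graph cycle. A transversal of a family of sets means a choice of one element from each.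

**Definition.** For $Q\subseteq V$ let $H(Q)$ be the graph on $Q$ with edges $yy'$ such that $Q-y-y'$ is good.

**Lemma 9.**
(A) There is no partition of $V$ into $2t-2$ nonempty parts all of whose transversals are good.
(B) Let $L_1,\dots,L_q$ $(q\ge0)$ be disjoint nonempty subsets of $V$ and let $Q=V\setminus\bigcup L_i$ have $|Q|=2t-q$. Then the pairs $yy'\subseteq Q$ such that $\{l_1,\dots,l_q\}\cup(Q-y-y')$ is good for all choices $l_i\in L_i$ form a forest. In particular, if every transversal $\{l_1,\dots,l_q\}$ is good, then $H(Q)$ is a forest.

*Proof.* The boundary of the simplex on a nonempty set $P$ carries a nonzero reduced cycle of dimension $|P|-2$ with coefficients $\pm1$; for $|P|=1$ this is the chain $[\emptyset]$ in dimension $-1$. A graph cycle carries a nonzero $1$-cycle. For chains on disjoint vertex sets, in the augmented chain complexes, $\partial(c*d)=\partial c*d\pm c*\partial d$, and different pairs of faces give different unions. So the join of nonzero cycles is a nonzero cycle.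

(A) Suppose $P_1,\dots,P_{2t-2}$ is such a partition. The join of the $\partial P_i$ carries a nonzero cycle of dimension $\sum(|P_i|-1)-1=n-(2t-2)-1=r+1$. Its facets are the complements of the transversals, so they lie in $\Theta$. This contradicts (2).

(B) Suppose the graph contains a cycle $Z$. The join of the $\partial L_i$ and $Z$ carries a nonzero cycle. Its facets $\bigcup(L_i-l_i)\cup\{y,y'\}$ have size $(n-|Q|-q)+2=n-2t+2=r+2$, and their complements $\{l_1,\dots,l_q\}\cup(Q-y-y')$ are good. So it is an $(r+1)$-cycle of $\Theta$, contradicting (2). For the last sentence: if $\{l_1,\dots,l_q\}$ and $Q-y-y'$ are good, so is their union, and thus $H(Q)$ is contained in the forest just found. $\square$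

The graph $H(Q)$ records what remains after deleting pairs; we need to get back to $G[Q]$.

**Lemma 10.** If $G[Q]$ has a pm $M$, then $G[Q]$ is isomorphic to a subgraph of $H(Q)$. So if $H(Q)$ is a forest, $G[Q]$ is a forest.

*Proof.* Let $\sigma$ be the involution of $Q$ exchanging the ends of each edge of $M$. If $uv\in M$, then $\sigma(u)\sigma(v)$ is the pair $uv$, which lies in $H(Q)$ because $M$ without $uv$ is a pm of $Q-u-v$. If $uv$ is an edge of $G[Q]$ outside $M$, then $u,v,\sigma(u),\sigma(v)$ are distinct, and $M\setminus\{u\sigma(u),v\sigma(v)\}\cup\{uv\}$ is a pm of $Q-\sigma(u)-\sigma(v)$. So $\sigma(u)\sigma(v)\in H(Q)$. Hence $\sigma$ embeds $G[Q]$ in $H(Q)$. $\square$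

For the path $b_1a_1a_2b_2$ and $Q=V$: $H(Q)$ has edges $a_1b_1$, $a_2b_2$, $b_1b_2$, and $\sigma$ carries $a_1a_2$ to $b_1b_2$.

## 6. The cases $r=0$ and $t=2$

These two cases produce the remaining items of the list.

**$r=0$.** Here $n=2t$ and $V$ is good. Lemma 9(B) with $q=0$, $Q=V$ says that $H(V)$ is a forest. By Lemma 10, $G$ is a forest, and it has a pm. As $\Delta_1=\mathrm{Ind}(G)$ is pure, Lemma 2 shows that $G$ is a whiskered forest, case (c). In contrast to Proposition 4, acyclicity of $G$ is now a conclusion. **From now on $r\ge1$.**

**$t=2$, $r\ge1$.** Then $n\ge5$ and all $4$-sets are good. Let $\Gamma=\overline G$. A vertex with three $\Gamma$-neighbors would be isolated in the $G$-subgraph on these four vertices. A triangle of $\Gamma$ together with any fourth vertex would be a $4$-set with three pairwise nonadjacent vertices in $G$, so without pm. Hence $\Gamma$ is triangle-free of maximum degree $\le2$, and $\Delta_1$ is the graph $\Gamma$. Since $t\ne1$, $\Gamma$ has an edge, so $\Delta_1$ is CM of dimension $1$ and thus connected. So $\Gamma$ is a path or a cycle on $n\ge5$ vertices, case (b).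

It remains to show that **$t\ge3$, $r\ge1$ is impossible. We assume it from now on**, and look for a contradiction. The plan is local: find a vertex $v$ of the smallest possible degree, show that the graph away from $N[v]$ is a whiskered forest, and play the cycles of Lemma 9 against it.

## 7. Joins are excluded, and some vertex has degree $r+1$

**Lemma 11.** (J) $G$ is not the join of two graphs on nonempty vertex sets. (D) Every vertex has degree at least $r+1$, and some vertex has degree exactly $r+1$.

*Proof.* (J) In a join every independent set lies on one side, so $\mathrm{Ind}(G)$ would be disconnected. But $\Delta_1=\mathrm{Ind}(G)$ is CM, and it has dimension $\ge1$ since $G$ is not complete.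

(D) *Lower bound.* If $\deg v\le r$, choose an $r$-set $R\supseteq N(v)$ with $v\notin R$. In the $2t$-set $V\setminus R$ the vertex $v$ is isolated, so this set is bad, contrary to the definition of $t$.

*Existence.* We count edges. Let $g$ be the number of $(r+2)$-sets in $\Theta$. By (2) the boundary map is injective on $C_{r+1}(\Theta;K)$, so $g$ is at most the rank of $\partial_{r+1}$ on the full simplex on $n$ vertices. That simplex is acyclic, so the rank is $\binom{n-1}{r+1}$: this follows by induction from $\mathrm{rank}\,\partial_j+\mathrm{rank}\,\partial_{j+1}=\binom{n}{j+1}$ and $\mathrm{rank}\,\partial_0=1$. For each $r$-set $R$ the set $V\setminus R$ is good, so Lemma 10 gives $|E(H(V\setminus R))|\ge|E(G[V\setminus R])|$. Sum over all $R$. An edge of $G$ survives in $\binom{n-2}{r}$ of the sets $V\setminus R$. A pair $yy'$ is an edge of $H(V\setminus R)$ iff $R\cup\{y,y'\}$ is an $(r+2)$-set of $\Theta$, and each such set arises from $\binom{r+2}{2}$ choices of $R$. Hence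
$$\binom{n-2}{r}|E(G)|\le\binom{r+2}{2}g\le\binom{r+2}2\binom{n-1}{r+1}=\binom{r+2}{2}\frac{n-1}{r+1}\binom{n-2}{r},$$
so $|E(G)|\le (r+2)(n-1)/2$. The average degree is at most $(r+2)(n-1)/n<r+2$, so some vertex has degree $\le r+1$, hence exactly $r+1$. $\square$

## 8. The graph outside a closed neighborhood

Let $v$ be **any** vertex of degree $r+1$. Put $N=N(v)$ and $Y=V\setminus N[v]$, so $|N|=r+1$ and $|Y|=2t-2$. That $v$ is arbitrary matters: we shall move from $v$ to other vertices of degree $r+1$. We say that a vertex *misses* $w\in N$ if it is not adjacent to $w$.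

**Lemma 12.** (i) $G[Y]$ is a whiskered forest with $t-1$ pairs. (ii) Every leaf of $G[Y]$ misses at most one vertex of $N$.

*Proof.* (i) For $w\in N$ delete the $r$ vertices of $N-w$. The remaining $2t$-set $\{v,w\}\cup Y$ is good, and in its pm $v$ must be matched to $w$. So $Y$ is good. Apply Lemma 9(B) with $L_1=\{v\}$, $L_2=N$, $Q=Y$ ($q=2$, $|Q|=2t-2$): the transversals $\{v,w\}$ are edges, so $H(Y)$ is a forest. By Lemma 10, $G[Y]$ is a forest. Moreover $\mathrm{Ind}(G[Y])=\mathrm{lk}_{\Delta_1}(v)$ is CM, hence pure. Apply Lemma 2.

(ii) A leaf $b$ of $G[Y]$ is not adjacent to $v$ and has one neighbor in $Y$. As $\deg b\ge r+1$, it has at least $r$ neighbors in $N$. $\square$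

Write $Y=\{a_i,b_i\}_{1\le i\le t-1}$ with $b_i$ a leaf at $a_i$ in $G[Y]$, and $T=G[\{a_1,\dots,a_{t-1}\}]$. If $a_i\sim a_j$, then $a_i,a_j$ are supports and $b_i,b_j$ are the leaves of their pairs.

**Lemma 13.** If $a_i\sim a_j$, then $b_i$ misses exactly one vertex $w_i\in N$. So $N(b_i)=\{a_i\}\cup(N-w_i)$ and $\deg b_i=r+1$.

*Proof.* By Lemma 12(ii) we must exclude that $b_i$ is adjacent to all of $N$. In that case partition $V$ into $\{v,b_i\}$, $N$, $\{a_i,b_j\}$ and the singletons of $Y\setminus\{a_i,b_i,b_j\}$; there are $3+(2t-5)=2t-2$ parts. In a transversal the vertices chosen from the first two parts are adjacent. The others form $Y-b_i-b_j$ or $Y-a_i-b_i$. Both are good: in the first use $a_ia_j$ and the other pairs, in the second all pairs except $a_ib_i$. So all transversals are good, contradicting Lemma 9(A). $\square$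

## 9. Two adjacent supports would force $C_7$

**Lemma 14.** $T$ has no edges. So for every vertex $v$ of degree $r+1$ the graph $G[V\setminus N[v]]$ is a disjoint union of $t-1$ edges.

*Proof.* Suppose $a_i\sim a_j$. Let $w_i,w_j$ be as in Lemma 13 (applied to $b_i$ and to $b_j$), and $Y^\circ=Y\setminus\{a_i,b_i,a_j,b_j\}$. Everything is symmetric in $i$ and $j$.

**Step 1.** *A forest near $w_i$; consequence: $w_i\not\sim a_j$ and $w_j\not\sim a_i$.* Let $Q=(Y-b_i)+w_i$, $|Q|=2t-2$. Both $v$ and $b_i$ are adjacent to all of $N-w_i$, which is nonempty as $r\ge1$. Lemma 9(B) with $L_1=\{v,b_i\}$, $L_2=N-w_i$ gives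
$$H(Q)\text{ is a forest.}\tag{3}$$
We have $w_ia_i\in H(Q)$ since $Y-a_i-b_i$ is good, and $w_ib_j\in H(Q)$ since $Y-b_i-b_j$ is good. If $w_i\sim a_j$, then also $a_ib_j\in H(Q)$, because $Q-a_i-b_j=\{w_i,a_j\}\cup Y^\circ$ is good. This is a triangle on $w_i,a_i,b_j$, contradicting (3). So $w_i\not\sim a_j$, and by symmetry $w_j\not\sim a_i$.

**Step 2.** *Excluding $w_i=w_j$.* Suppose $w_i=w_j=:w$ and put $N_1=N-w$, $|N_1|=r\ge1$. Then $v,b_i,b_j$ are adjacent to all of $N_1$, and by Step 1 $w$ is not adjacent to any of $a_i,b_i,a_j,b_j$.

First we show that $w$ has no neighbor in $Y$. Let $Q'=\{w,a_i,a_j\}\cup Y^\circ$, $|Q'|=2t-3$. The set $Q'-w$ has the pm $M'$ consisting of $a_ia_j$ and the pairs in $Y^\circ$. Suppose $w\sim z\in Q'$, and let $z'$ be the $M'$-partner of $z$. Then $Q'-z'$ is good as well: replace $zz'$ by $wz$. Partition $V$ into $\{v,b_i,b_j\}$, $N_1$, $\{w,z'\}$ and the singletons of $Q'\setminus\{w,z'\}$; there are $3+(2t-5)=2t-2$ parts. In a transversal the first two chosen vertices are adjacent and the rest is $Q'-w$ or $Q'-z'$, so all transversals are good, contradicting Lemma 9(A).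

So the neighbors of $w$ lie in $\{v\}\cup N_1$, a set of size $r+1$; by Lemma 11(D), $N(w)=\{v\}\cup N_1$. Now partition $V$ into $\{v,w,b_i,b_j\}$, $N_1$ and the singletons of $Y-b_i-b_j$; there are $2+(2t-4)=2t-2$ parts. All of $v,w,b_i,b_j$ are adjacent to all of $N_1$, and $Y-b_i-b_j$ is good. So all transversals are good, contradicting Lemma 9(A).

Hence $w_i\ne w_j$. Since $b_j$ misses only $w_j$ and $b_i$ only $w_i$, we have $b_j\sim w_i$ and $b_i\sim w_j$.

**Step 3.** *Neighborhoods of $a_j$ and $a_i$, by moving from $v$ to $b_i$ and $b_j$.* The vertex $b_i$ has degree $r+1$, so Section 8 applies to it in place of $v$. As $N(b_i)=\{a_i\}\cup(N-w_i)$, the set outside its closed neighborhood is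
$$Y_i=V\setminus N[b_i]=\{v,w_i\}\cup(Y\setminus\{a_i,b_i\}).$$
By Lemma 12(i) $G[Y_i]$ is a whiskered forest; its unique pm is $\{vw_i\}\cup\{a_kb_k:k\ne i\}$. In $G[Y_i]$ the vertex $b_j$ is adjacent to $a_j$ and to $w_i$, so $a_j$ is the leaf of its pair and $b_j$ the support. Also $w_i$ is adjacent to $v$ and $b_j$, so $w_i$ is the support of the pair $vw_i$. So $b_j$ and $w_i$ are adjacent supports, and Lemma 13 for $b_i$ in place of $v$ says that the leaf $a_j$ misses exactly one vertex of $N(b_i)$ and $N(a_j)=\{b_j\}\cup(N(b_i)\text{ minus that vertex})$. The missed vertex is not $a_i$, as $a_j\sim a_i$. Hence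
$$N(a_j)=\{b_j,a_i\}\cup(N\setminus\{w_i,w'\})\quad\text{for some }w'\in N-w_i,$$
and symmetrically $N(a_i)=\{b_i,a_j\}\cup(N\setminus\{w_j,w''\})$ for some $w''\in N-w_j$.

Next we identify $w'$ and $w''$. The set $Q=(Y-b_i)+w_i$ of Step 1 is good: use $w_ib_j$, $a_ia_j$ and the pairs in $Y^\circ$. By (3) and Lemma 10, $G[Q]$ is a forest. It contains the path $w_i\,b_j\,a_j\,a_i$, so $w_i\not\sim a_i$. Since $w_i\ne w_j$, this means $w''=w_i$. Symmetrically $w'=w_j$. With $N_0=N\setminus\{w_i,w_j\}$, $|N_0|=r-1$,
$$N(a_i)=\{b_i,a_j\}\cup N_0,\qquad N(a_j)=\{b_j,a_i\}\cup N_0. \tag{4}$$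

**Step 4.** *Neighbors of $w_i,w_j$ in $Y^\circ$, by moving to $a_i$ and $a_j$.* By (4), $\deg a_i=r+1$. So by Lemma 12(i) the set
$$V\setminus N[a_i]=\{v,w_i,w_j,b_j\}\cup Y^\circ$$
induces a whiskered forest. In it $v$ has exactly the neighbors $w_i$ and $w_j$, so $w_i\not\sim w_j$ (no triangle). In it $b_j$ has exactly the neighbor $w_i$, because $N(b_j)=\{a_j\}\cup(N-w_j)$. So the pm contains $b_jw_i$, and therefore $vw_j$. As $v$ has degree $2$, the leaf of the pair $vw_j$ is $w_j$; so $w_j$ has no neighbor in $Y^\circ$. Symmetrically, using $a_j$, $w_i$ has no neighbor in $Y^\circ$.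

If $t\ge4$, then $Y^\circ$ contains a pair $a_kb_k$, and the leaf $b_k$ of $G[Y]$ misses both $w_i$ and $w_j$, contradicting Lemma 12(ii). So $t=3$ and $Y^\circ=\emptyset$.

**Step 5.** *The graph is built on a $7$-cycle, and that is impossible.* The vertex $w_i$ is not adjacent to $w_j$, to $b_i$, or, by (4), to $a_i$ and $a_j$. So $N(w_i)\subseteq\{v,b_j\}\cup N_0$, and likewise $N(w_j)\subseteq\{v,b_i\}\cup N_0$. These sets have $r+1$ elements, so by Lemma 11(D) both inclusions are equalities. Recall also $N(v)=\{w_i,w_j\}\cup N_0$, $N(b_i)=\{a_i,w_j\}\cup N_0$, $N(b_j)=\{a_j,w_i\}\cup N_0$, and (4). So $V\setminus N_0$ induces the $7$-cycle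
$$v\;\,w_i\;\,b_j\;\,a_j\;\,a_i\;\,b_i\;\,w_j,$$
and every vertex of $N_0$ is adjacent to all seven of these vertices. If $N_0\ne\emptyset$, then $G$ is a join, contradicting (J). If $N_0=\emptyset$, then $G=C_7$. The complex $\mathrm{Ind}(C_7)$ has dimension $2$, with $7$ vertices, $\binom72-7=14$ edges and $7$ triangles (in an independent triple the gaps are $2,2,3$, so it is determined by the position of the gap $3$). Its reduced Euler characteristic is $-1+7-14+7=-1$. For a $2$-dimensional CM complex it equals $\dim\tilde H_2\ge0$, a contradiction. $\square$

## 10. The last contradiction and the proof of the conjecture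

Fix a vertex $v$ of degree $r+1$, which exists by Lemma 11(D), with $N$ and $Y$ as before. By Lemma 14, $G[Y]$ is a disjoint union of $t-1\ge2$ edges. Every vertex of $Y$ is a leaf of $G[Y]$, so it misses at most one vertex of $N$. The goal is to exhibit $G$ as a join.

**No vertex of $Y$ misses a vertex of $N$.** Then all of $\{v\}\cup Y$ is adjacent to all of $N$, and $G$ is the join of $G[N]$ and $G[\{v\}\cup Y]$, contradicting (J).

**Some $c\in Y$ misses some $w\in N$.** Let $d$ be the neighbor of $c$ in $Y$. Then $N(c)=\{d\}\cup(N-w)$, so $\deg c=r+1$. By Lemma 14 for $c$, the set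
$$V\setminus N[c]=\{v,w\}\cup(Y\setminus\{c,d\})$$
induces a disjoint union of edges. One of them is $vw$, so $w$ has no neighbor in $Y\setminus\{c,d\}$. As $t\ge3$, we can pick $c'\in Y\setminus\{c,d\}$; it misses $w$. The same argument with $c'$ and its neighbor $d'$ in $Y$, which also lies in $Y\setminus\{c,d\}$, shows that $w$ has no neighbor in $Y\setminus\{c',d'\}\supseteq\{c,d\}$. So every vertex of $Y$ misses $w$, and hence, missing at most one vertex of $N$, is adjacent to all of $N_1=N-w$. Moreover $N(w)\subseteq\{v\}\cup N_1$, a set of size $r+1$, so $N(w)=\{v\}\cup N_1$ by Lemma 11(D). Finally $v$ is adjacent to all of $N_1$. As $|N_1|=r\ge1$, $G$ is the join of $G[N_1]$ and $G[\{v,w\}\cup Y]$, contradicting (J).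

So $t\ge3$, $r\ge1$ is impossible. Together with Sections 4 and 6 this proves (1)⇒(4), and with it Theorem 5, Corollary 6 and the conjecture. $\blacksquare$

**Remark (which powers were used).** Going through Sections 4–10, Cohen–Macaulayness over $K$ was used only for three ideals: $I(G)^{[\nu]}$ in Lemma 7; if $t\ge2$, $I(G)^{[t-1]}$ in Lemma 8; and $I(G)^{[1]}$, through the purity, links, connectedness and Euler characteristic of $\Delta_1$, in Section 6, Lemmas 11 and 12 and Step 5 of Lemma 14. Here $t$ is the least $k$ such that every $2k$-subset of vertices has a pm, and it exists by Lemma 7 once $I(G)^{[\nu]}$ is CM. So these at most three powers, over a single field, already force $G$ onto the list, and hence force all $\Delta_k(G)$, $1\le k\le\nu(G)$, to be vertex decomposable, in particular shellable. For the graph made from the projective plane in Section 2, the first power fails in characteristic $2$; so that graph is not on the list, and over every field some matching power of it fails to be CM.
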